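# Uniqueness in law for $dX=AX\,dt+(-A)^{1/2}F(X)\,dt+dW$ with continuous $F$

## 1. Operator, noise, drift and solutions

Throughout, $H$ is a real separable Hilbert space with norm $|\cdot|$, and $B(y,r)$ is the open ball of radius $r$ around $y$.

**Definition 1 (the operator).** $A:\mathrm{dom}(A)\subset H\to H$ is self-adjoint and negative definite, and $A^{-1}$ is of trace class. Since $A^{-1}$ is compact and self-adjoint, there is an orthonormal basis $(e_k)$ with $Ae_k=-\lambda_ke_k$, $0<\lambda_1\le\lambda_2\le\dots$, and the trace condition reads $\sum_k\lambda_k^{-1}<\infty$. We write $x_k=\langle x,e_k\rangle$, and $\Pi_n$ is the orthogonal projection onto $\mathrm{span}(e_1,\dots,e_n)$. The operators $e^{tA}$ and $(-A)^{\beta}$ act on $e_k$ as multiplication by $e^{-\lambda_kt}$ and $\lambda_k^{\beta}$. If $\dim H<\infty$, all index sets are finite and nothing below changes.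

Example: on $H=L^2(0,\pi)$ let $A=d^2/d\xi^2$ with Dirichlet conditions. Then $e_k=\sqrt{2/\pi}\sin(k\xi)$, $\lambda_k=k^2$, and $\sum k^{-2}<\infty$.

Maximizing $\lambda^{1/2}e^{-r\lambda}$ over $\lambda>0$ gives the smoothing bound
$$\|(-A)^{1/2}e^{rA}\|\le(2er)^{-1/2},\qquad r>0.\tag{1}$$

**Definition 2 (noise).** A cylindrical Wiener process $W$ on a filtered probability space is a sequence $W^k=\langle W,e_k\rangle$ of independent Brownian motions relative to the given filtration. The stochastic convolution $W_A(t)=\int_0^te^{(t-s)A}dW_s$ has coordinates $W_A^k(t)=\int_0^te^{-\lambda_k(t-s)}dW^k_s$.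

Example: $\sum_kE(W^k_t)^2=\infty$ if $\dim H=\infty$, so $W_t$ is not an element of $H$. But $W_A^k(t)\sim N(0,q_k(t))$ with
$$q_k(t)=\frac{1-e^{-2\lambda_kt}}{2\lambda_k}\le\frac1{2\lambda_k},\tag{2}$$
so $E|W_A(t)|^2\le\frac12\sum_k\lambda_k^{-1}<\infty$. For $\lambda_k=k^2$ the bound is $\pi^2/12$.

**Definition 3 (drift convolution).** $F:H\to H$ is locally bounded if it is bounded in a neighborhood of each point. Such an $F$ is bounded on compact sets, hence along a continuous path on a bounded time interval. For bounded measurable $g:[0,T]\to H$ put $S_t(g)=\int_0^t(-A)^{1/2}e^{(t-s)A}g_s\,ds$, which converges by (1).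

Example: for a constant $g\equiv z$, $S_t(z)_k=\lambda_k^{-1/2}(1-e^{-\lambda_kt})z_k$. This is in $H$ even when $(-A)^{1/2}z$ is not.

**Definition 4 (weak solution).** Let $F$ be Borel and locally bounded. A weak (mild) solution starting at $x$ is a stochastic basis satisfying the usual conditions, a cylindrical Wiener process $W$ on it, and a continuous adapted $H$-valued process $X$ such that, almost surely, for all $t\ge0$,
$$X_t=e^{tA}x+\int_0^t(-A)^{1/2}e^{(t-s)A}F(X_s)\,ds+\int_0^te^{(t-s)A}dW_s.\tag{3}$$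

Example: for $F\equiv z$, the process $X_t=e^{tA}x+S_t(z)+W_A(t)$ is a solution on any basis (its path continuity is Lemma 3).

**Definition 5 (uniqueness in law).** Uniqueness in law holds if for every $x\in H$ any two weak solutions starting at $x$, possibly on different bases, have the same law on $C([0,\infty);H)$.

Example: it holds for $F\equiv z$, since (3) leaves no choice. Every solution has the law of one fixed Gaussian process.

Now the question. Let $F$ be continuous with $|F(x)|\le C_F(1+|x|)$. It is known that uniqueness in law holds if moreover $F$ is $\theta$-Hölder on bounded sets for some $\theta\in(0,1)$. Is continuity alone enough? The problem comes from Enrico Priola, "Correction to 'An optimal regularity result for Kolmogorov equations and weak uniqueness for some critical SPDEs'", arXiv:2210.07096 (2022). The answer is yes, and linear growth is not used for uniqueness.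

**Theorem 1.** If $F:H\to H$ is continuous (in particular if it is also of linear growth), then for every $x\in H$ any two weak solutions starting at $x$ have the same law on $C([0,\infty);H)$.

**Theorem 2.** The same holds if $F$ is Borel, locally bounded, and for every $y\in H$ there are $r>0$, $n\in\mathbb N$ with
$$\sup_{x\in B(y,r)}|(I-\Pi_n)F(x)|<1/\sqrt2.\tag{4}$$

Example for (4): $F(x)=1_{\{x_1>0\}}v$ with any fixed $v\in H$ is discontinuous, but $|(I-\Pi_n)F|\le|(I-\Pi_n)v|\to0$. A continuous $F$ also satisfies (4): choose $n$ with $|(I-\Pi_n)F(y)|<\frac14$, then $r$ with $|F-F(y)|<\frac14$ on $B(y,r)$.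

## 2. What Girsanov and the sup norm can and cannot do

**No noise.** Take $H=\mathbb R$, $A=-1$, $F(y)=y+2\sqrt{|y|}$, which is continuous with $|F(y)|\le1+2|y|$. Without $dW$ the equation is $x'=2\sqrt{|x|}$, with the two solutions $0$ and $t^2$ from $0$. So the noise must do the work.

**Finitely many directions.** We shall use Girsanov's theorem in this form. Let $B$ be a cylindrical Wiener process under $P$, and $b$ bounded, progressively measurable, with values in a fixed $\Pi_NH$. Then $\mathcal E_t=\exp(\int_0^t\langle b,dB\rangle-\frac12\int_0^t|b|^2ds)$ is a martingale, and under $\mathcal E_T\,dP$ the process $B-\int_0^\cdot b\,ds$ is a cylindrical Wiener process on $[0,T]$. Also, since $\mathcal E_T^2$ equals $\exp(\int_0^T|b|^2ds)$ times the exponential martingale of $2b$, we have $E\mathcal E_T^2\le e^{T\sup|b|^2}$.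

Suppose $F=\Pi_nF$ and $|F|\le K$. Then $b=(-A)^{1/2}F(X)$ satisfies $|b|^2\le\lambda_nK^2$. Removing it by Girsanov makes $X=e^{tA}x+\widetilde W_A$ Gaussian under an equivalent measure $Q$, with
$$\frac{dP}{dQ}=\exp\Big(\int_0^T\langle b,d\widetilde W\rangle-\frac12\int_0^T|b|^2ds\Big).$$
Here $\widetilde W$ is a functional of $X$. So the law of $X$ under $P$ is determined, and uniqueness holds. But the cost, $E_Q(dP/dQ)^2\le e^{\lambda_nK^2T}$, explodes with $n$.

**Girsanov stops already at a constant.** Let $F\equiv z$ with $\sum_k\lambda_kz_k^2=\infty$, and consider $B^k_1=X^k_1-x_k+\lambda_k\int_0^1X^k_sds$. For $F\equiv0$ these are independent $N(0,1)$ variables. For $F\equiv z$ they are independent $N(\lambda_k^{1/2}z_k,1)$ variables. The product of the Hellinger affinities is $\prod_ke^{-\lambda_kz_k^2/8}=0$, so by Kakutani's theorem the two laws of $X$ on $[0,1]$ are mutually singular. Girsanov cannot relate them. On the other hand, the laws at a fixed time $t>0$ are equivalent: the shift $S_t(z)$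 satisfies $\sum_kS_t(z)_k^2/q_k(t)\le2\sum_kz_k^2<\infty$. One-time laws are better behaved than path laws, and we shall work with them.

**The sup-norm attempt.** Suppose $|F|\le\kappa$. Let $P_rf(y)=Ef(e^{rA}y+W_A(r))$, and for nice $f$ let $u(t,y)=\int_t^TP_{s-t}f(s,\cdot)(y)ds$. As we shall verify, Itô's formula yields
$$E\int_0^Tf(t,X_t)dt=u(0,x)+E\int_0^T\langle F(X_t),(-A)^{1/2}Du(t,X_t)\rangle dt.$$
Subtract this identity for two solutions with the same $x$, and let $\eta$ be the difference of their occupation measures. Then $\int f\,d\eta=\int\langle F,(-A)^{1/2}Du\rangle d\eta$. If one had $\sup|(-A)^{1/2}Du|\le C\sup|f|$, the total variation of $\eta$ would satisfy $\|\eta\|\le C\kappa\|\eta\|$, so $\eta=0$ for $\kappa<1/C$. Continuity of $F$ and localization would then take care of general $F$.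

The missing point is the sup-norm estimate, which is false. Take $\lambda_j=2^j$, $T=1$, $J\in\mathbb N$, and
$$f(s,y)=\mathrm{sgn}(y_j)\quad\text{if }2^{-j}\le s<2^{-j+1},\ 1\le j\le J,\qquad f=0\text{ otherwise}.$$
Since $\frac{d}{da}E\,\mathrm{sgn}(a+\sigma N)|_{a=0}=\sqrt{2/\pi}/\sigma$ for $N\sim N(0,1)$, (2) and $\lambda_js\le2$ on the $j$-th time interval give
$$\lambda_j^{1/2}\partial_ju(0,0)=\lambda_j^{1/2}\int_{2^{-j}}^{2^{-j+1}}e^{-\lambda_js}\sqrt{\frac{2}{\pi q_j(s)}}\,ds\ \ge\ \lambda_j^{1/2}\cdot\lambda_j^{-1}\cdot e^{-2}\cdot\frac{2\lambda_j^{1/2}}{\sqrt\pi}=\frac{2e^{-2}}{\sqrt\pi}.$$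
Every dyadic time scale contributes a fixed amount in its own direction. Hence $|f|\le1$ but $|(-A)^{1/2}Du(0,0)|\ge\frac{2e^{-2}}{\sqrt\pi}\sqrt J$. Smooth compactly supported approximations of $f$ bounded by $1$ have gradients at $(0,0)$ converging to this one by dominated convergence, because the derivative falls on Gaussian densities at times $s\ge2^{-J}$. So no $C$ works, even for smooth $f$.

**Which norm instead.** In an $L^2$ space, orthogonality replaces the sum over time scales. Here is the computation in the stationary regime. There $u$ has Hermite coefficients $u_\alpha(t)=\int_t^Te^{-\Lambda(s-t)}f_\alpha(s)ds$ with $\Lambda=\sum_k\lambda_k\alpha_k$, so $\|u_\alpha\|\le\|f_\alpha\|/\Lambda$. The squared $L^2$ norm of $(-A)^{1/2}Du$ weighs $u_\alpha^2$ with $2\sum_k\lambda_k^2\alpha_k$. Because the $\alpha_k$ are nonnegative integers, $\sum_k\lambda_k^2\alpha_k\le\Lambda^2$. So $\|(-A)^{1/2}Du\|\le\sqrt2\,\|f\|$ with no dimension in the constant.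

Two matters remain. The reference measure must suit a process started at a point. The invariant measure $\Gamma=N(0,\frac12(-A)^{-1})$ does not: for $x=0$ in dimension $d\ge2$ the functional $f\mapsto u(0,x)$ is not bounded on $L^2(dt\otimes\Gamma)$, since its density at time $s$ has squared norm $\prod_{k\le d}(1-e^{-4\lambda_ks})^{-1/2}$, of order $s^{-d/2}$, which is not integrable at $0$. We use instead the law $\gamma_t$ of the linear equation started at the same point $x$. Then $u(0,x)=\int f\,d\gamma$ exactly. Secondly, we must show that every solution has an occupation measure acting boundedly on $L^2(\gamma)$. Girsanov will give this with a terrible constant for a truncated drift, and the Itô identity will then replace the terrible constant by a uniform one.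

## 3. Continuity of $W_A$ and compactness of drift convolutions

**Lemma 3.** (a) $W_A$ has a version with continuous paths in $H$. (b) For $K,T>0$ the set $\{S(g)|_{[0,T]}:|g|\le K\}$ consists of continuous functions and is relatively compact in $C([0,T];H)$.

**Proof of (a).** The aim is to sum blocks of coordinates of comparable $\lambda_k$, uniformly in time. Let $J_0=\{k:\lambda_k<2\}$ and, for $n\ge1$, $J_n=\{k:2^n\le\lambda_k<2^{n+1}\}$, $N_n=\#J_n<\infty$. For $k\in J_n$ we have $2^{-n}<2\lambda_k^{-1}$, so $\sum_{n\ge1}N_n2^{-n}\le2\sum_k\lambda_k^{-1}<\infty$. Let $Y^n=(W^k_A)_{k\in J_n}$, a continuous process.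

Fix $n\ge1$, $h=2^{-n}$, $s=jh$ with $j\ge0$ an integer. For $t\in[s,s+h]$ and $k\in J_n$,
$$W^k_A(t)=e^{-\lambda_k(t-s)}N^k_t,\qquad N^k_t=W^k_A(s)+\int_s^te^{\lambda_k(r-s)}dW^k_r.$$
The vector $N_t=(N^k_t)_{k\in J_n}$ is a martingale on $[s,s+h]$ with independent centered Gaussian components. Since $\lambda_kh<2$,
$$\mathrm{Var}\,N^k_{s+h}\le\frac1{2\lambda_k}+he^{2\lambda_kh}\le(1+e^4)2^{-n}.$$
Put $c=\frac1{4(1+e^4)}$. For a centered Gaussian $\zeta$ with $2c2^n\mathrm{Var}\,\zeta\le\frac12$ we have $Ee^{c2^n\zeta^2}=(1-2c2^n\mathrm{Var}\,\zeta)^{-1/2}\le2^{1/2}$. Hence $E\exp(c2^n|N_{s+h}|^2)\le2^{N_n/2}$. The process $\exp(\frac12c2^n|N_t|^2)$ is a submartingale, being a convex function of a martingale. Doob's $L^2$ inequality and $|Y^n_t|\le|N_t|$ give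
$$E\sup_{t\in[s,s+h]}\exp(c2^n|Y^n_t|^2)\le4\cdot2^{N_n/2}.$$
At most $T2^n+1$ such intervals cover $[0,T]$. Summing and using Jensen's inequality,
$$E\sup_{t\le T}|Y^n_t|^2\le\frac{2^{-n}}c\big(\log(4(T2^n+1))+N_n\big),$$
which is summable in $n$. The blocks are mutually orthogonal, so $|\sum_{n=m}^{m'}Y^n_t|^2\le\sum_{n\ge m}\sup_{t\le T}|Y^n_t|^2$. The right side tends to $0$ a.s. as $m\to\infty$. The series converges a.s. uniformly on $[0,T]$, and its sum is a continuous version of $W_A$.

**Proof of (b).** The aim is to verify Arzelà–Ascoli. Maximizing $\lambda^{3/4}e^{-r\lambda}$ gives $\|(-A)^{3/4}e^{rA}\|\le Cr^{-3/4}$, so $|(-A)^{1/4}S_t(g)|\le CK\int_0^t(t-s)^{-3/4}ds\le4CKT^{1/4}$. As $\lambda_k\to\infty$, $(-A)^{-1/4}$ is compact, so all values lie in one compact set. For equicontinuity, write $S_{t+h}(g)=e^{hA}S_t(g)+\int_t^{t+h}(-A)^{1/2}e^{(t+h-s)A}g_sds$ and use $1-e^{-u}\le\min(1,u)\le u^{1/4}$, whence $\|(I-e^{hA})(-A)^{-1/4}\|\le h^{1/4}$: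
$$|S_{t+h}(g)-S_t(g)|\le h^{1/4}\,4CKT^{1/4}+K\int_0^h(2er)^{-1/2}dr\le C_{K,T}(h^{1/4}+h^{1/2}).\qquad\square$$

## 4. Solutions as probability measures on path space

Let $\Omega=C([0,\infty);H)$ with locally uniform convergence (a Polish space), canonical process $X$, $\mathcal F_t=\sigma(X_s,s\le t)$, $\mathcal F=\sigma(X_s,s\ge0)$, and shifts $(\theta_t\omega)_s=\omega_{t+s}$. For $F$ Borel and locally bounded put
$$W^{F,k}_t=X^k_t-X^k_0+\int_0^t\big(\lambda_kX^k_s-\lambda_k^{1/2}F_k(X_s)\big)ds,\tag{5}$$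
a continuous adapted process: the noise that the path $X$ must have been driven by.

**Definition 6.** $\mathcal S_F(x)$ is the set of probabilities $P$ on $\Omega$ with $P(X_0=x)=1$ such that for all $n$, $\vartheta\in\mathbb R^n$, $s<t$ and bounded $\mathcal F_s$-measurable $Y$, with $W^F=(W^{F,1},\dots,W^{F,n})$,
$$E_P\big[Y\big(e^{i\vartheta\cdot(W^F_t-W^F_s)}-e^{-|\vartheta|^2(t-s)/2}\big)\big]=0.\tag{6}$$

This says that the $W^{F,k}$ are independent $(\mathcal F_t)$-Brownian motions under $P$. Equivalently, $M_t=e^{i\vartheta\cdot W^F_t+|\vartheta|^2t/2}$ is a $P$-martingale for all $n,\vartheta$: replace $Y$ by $YM_s$ or $YM_s^{-1}$, which are bounded.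

Example: for $F\equiv z$, $\mathcal S_z(x)$ consists of the law of $e^{tA}x+S_t(z)+W_A(t)$ alone.

Condition (6) amounts to countably many equations $\int\Phi\,dP=0$ with $\Phi$ bounded Borel. Indeed take rational $s<t$, $\vartheta\in\mathbb Q^n$, and $Y=1_C$ with $C$ in a countable $\pi$-system containing $\Omega$ and generating $\mathcal F_s$ (finite intersections of sets $\{X_r\in O\}$, with $r\in[0,s]$ rational and $O$ in a countable base of $H$). A monotone class argument gives all $Y$. Real $\vartheta$ follow by continuity. For real $s<t$ take rationals $s_j\downarrow s$, $t_j\to t$ with $s_j<t_j$, and use $\mathcal F_s\subset\mathcal F_{s_j}$.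

**Lemma 4.**
(a) The law of a weak solution from $x$ is in $\mathcal S_F(x)$. Conversely, under $P\in\mathcal S_F(x)$ the canonical process, with the usual augmentation, is a weak solution, with $W=W^F$.
(b) If $P\in\mathcal S_F(x)$ and $\tau$ is an $(\mathcal F_t)$-stopping time, then for $P$-a.e. $\omega\in\{\tau<\infty\}$ the regular conditional law of $\theta_\tau X$ given $\mathcal F_\tau$ is in $\mathcal S_F(X_\tau(\omega))$.
(c) If for every $y$ all elements of $\mathcal S_F(y)$ have the same one-dimensional marginals, then $\mathcal S_F(x)$ has at most one element for every $x$.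
(d) If $\mathcal S_F(x)=\{Q_x\}$ for all $x\in H$, then $x\mapsto Q_x$ is Borel.

**Proof of (a).** By variation of constants, the $k$-th coordinate of (3) is equivalent to
$$X^k_t=x_k+\int_0^t(-\lambda_kX^k_s+\lambda_k^{1/2}F_k(X_s))ds+W^k_t,\tag{7}$$
that is, to $W^k=W^{F,k}(X)$. Given a weak solution, $Y(X)$ with $Y$ $\mathcal F_s$-measurable is measurable for the original $\sigma$-algebra at time $s$, so (6) holds for the law of $X$. Conversely, let $P\in\mathcal S_F(x)$. If $Y$ is bounded and $\mathcal F_{s+}$-measurable, apply (6) at times $s+\varepsilon<t+\varepsilon$ and let $\varepsilon\to0$; null sets do not matter. So the $W^{F,k}$ are independent Brownian motions for the usual augmentation. With $W=W^F$, both sides of (3) are continuous in $H$ by Lemma 3 ($F(X)$ is bounded on bounded time intervals), and their coordinates agree by (7).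

**Proof of (b).** The aim is to restart the martingale $M$ at $\tau$. By (5), $W^F_t\circ\theta_\tau-W^F_s\circ\theta_\tau=W^F_{\tau+t}-W^F_{\tau+s}$ on $\{\tau<\infty\}$. Let $C\in\mathcal F_\tau$ with $C\subset\{\tau\le N\}$, let $\tau_N=\tau\wedge N$, and let $Y$ be bounded and $\mathcal F_s$-measurable. Then $C\in\mathcal F_{\tau_N}$: $C\cap\{\tau_N\le t\}$ equals $C\cap\{\tau\le t\}$ for $t<N$, and equals $C=C\cap\{\tau\le N\}\in\mathcal F_N$ for $t\ge N$. Moreover $Y\circ\theta_{\tau_N}$ is $\mathcal F_{\tau_N+s}$-measurable, because $X_{\tau_N+r}$ is, for $r\le s$. The martingale $M$ is continuous and bounded on bounded intervals. Optional sampling at $\tau_N+s\le\tau_N+t$, multiplied by the bounded $\mathcal F_{\tau_N+s}$-measurable variable $1_C\,Y\circ\theta_{\tau_N}M^{-1}_{\tau_N+s}$, gives $E_P[1_CY\circ\theta_\tau\,M_{\tau+t}M_{\tau+s}^{-1}]=E_P[1_CY\circ\theta_\tau]$, i.e.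
$$E_P\big[1_C\,Y\circ\theta_\tau\big(e^{i\vartheta\cdot(W^F_{\tau+t}-W^F_{\tau+s})}-e^{-|\vartheta|^2(t-s)/2}\big)\big]=0.$$
Every $C\in\mathcal F_\tau$ inside $\{\tau<\infty\}$ is the increasing union of the sets $C\cap\{\tau\le N\}$. So each of the countably many conditions holds for a.e. conditional law. As $X_0\circ\theta_\tau=X_\tau$ is $\mathcal F_\tau$-measurable, a.e. conditional law starts at $X_\tau(\omega)$.

**Proof of (c).** We go from $n$ to $n+1$ times by tilting. Let $P,P'\in\mathcal S_F(x)$, and suppose the laws of $(X_{t_1},\dots,X_{t_n})$ agree, $t_1<\dots<t_n$; for $n=1$ this is the hypothesis. Let $g:H^n\to[1,2]$ be Borel, $Y=g(X_{t_1},\dots,X_{t_n})$, $c=E_PY=E_{P'}Y$. Set $R(\cdot)=c^{-1}E_P[Y1_{\{\theta_{t_n}X\in\cdot\}}]$, and define $R'$ likewise from $P'$. The law $\nu$ of $X_0$ is the same under $R$ and $R'$. By (6) for $P$ at the times $t_n+s<t_n+t$, for bounded Borel $\varphi$ and bounded $\mathcal F_s$-measurable $Y_s$,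
$$E_R\big[\varphi(X_0)Y_s\big(e^{i\vartheta\cdot(W^F_t-W^F_s)}-e^{-|\vartheta|^2(t-s)/2}\big)\big]=0.$$
So the conditional laws $R_y=R(\cdot\,|X_0=y)$ are in $\mathcal S_F(y)$ for $\nu$-a.e. $y$ (countably many conditions), and likewise $R'_y$. By hypothesis, for bounded Borel $f$ and $r>0$,
$$E_Rf(X_r)=\int E_{R_y}f(X_r)\,\nu(dy)=\int E_{R_y'}f(X_r)\,\nu(dy)=E_{R'}f(X_r),$$
i.e. $E_P[Yf(X_{t_n+r})]=E_{P'}[Yf(X_{t_n+r})]$. By linearity this holds for all bounded Borel $g$. So the $(n+1)$-dimensional marginals agree. All finite-dimensional marginals then agree, and $P=P'$.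

**Proof of (d).** $\bigcup_x\mathcal S_F(x)$ is the set of $P$ in the Polish space $\mathcal P(\Omega)$ such that $P\circ X_0^{-1}$ is a Dirac mass, a closed condition, and countably many equations $\int\Phi\,dP=0$ hold. So it is Borel. On it, the map $P\mapsto x$, where $P\circ X_0^{-1}=\delta_x$, is continuous, injective and onto $H$. By the Lusin–Souslin theorem its inverse is Borel. $\square$

## 5. An $L^2$ gradient estimate along the Gaussian laws $\gamma_t$

Fix $x,z\in H$ and $T>0$.

**Definition 7.** Let $m_t=e^{tA}x+S_t(z)$, let $\gamma_t=\bigotimes_kN(m^k_t,q_k(t))$ be the law of $m_t+W_A(t)$, let $\gamma(dt,dy)=dt\,\gamma_t(dy)$ on $[0,T]\times H$, and $\|f\|=\|f\|_{L^2(\gamma)}$. Put $P_rf(y)=Ef(e^{rA}y+S_r(z)+W_A(r))$. Let $\mathcal D$ be the set of functions $f(t,y)=g(t,y_1,\dots,y_n)$, $n\ge1$, $g\in C_c^\infty((0,T)\times\mathbb R^n)$.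

Example: $H=\mathbb R$, $\lambda_1=1$, $z=0$ gives $\gamma_t=N(e^{-t}x,\frac12(1-e^{-2t}))$. It starts at $\delta_x$ and relaxes to $N(0,\frac12)$.

The set $\mathcal D$ is dense in $L^2(\gamma)$. Indeed $C_c^\infty((0,T)\times\mathbb R^n)$ is dense in $L^2$ of the (finite) image of $\gamma$ under $(t,y_1,\dots,y_n)$, and the $\sigma$-algebras $\sigma(t,y_1,\dots,y_n)$ increase to a generating family of the Borel sets, so $L^2$ martingale convergence applies.

For $f\in\mathcal D$, extended by $0$ to times $\ge T$ (a smooth extension), let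
$$u_f(t,y)=\int_t^TP_{s-t}f(s,\cdot)(y)\,ds=\int_0^TP_r[f(t+r,\cdot)](y)\,dr.\tag{8}$$

**Step 1 (the backward equation).** This step turns (8) into a differential equation. Write $u=u_f$. In the first $n$ coordinates, $P_r[f(t+r)](y)$ is the integral of $g(t+r,\cdot)$ over the Gaussian point with coordinates $e^{-\lambda_kr}y_k+S_r(z)_k+\sqrt{q_k(r)}\,\xi_k$. Differentiating under the integral, $u$ is a smooth function of $(t,y_1,\dots,y_n)$ with bounded derivatives, and $u(T,\cdot)=0$. Let
$$L=\sum_{k\le n}\big(\tfrac12\partial_k^2+(-\lambda_ky_k+\lambda_k^{1/2}z_k)\partial_k\big).$$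
Let $Z^y$ be the Ornstein–Uhlenbeck process started at $y$ with generator $L$, so $P_r\psi(y)=E\psi(Z^y_r)$ for functions of these coordinates. For $\psi$ smooth with bounded derivatives Itô's formula gives $P_r\psi=\psi+\int_0^rP_\rho L\psi\,d\rho$. For $\phi\in C^\infty_c(\mathbb R^n)$, taking $\psi=\phi$ shows that $r\mapsto P_r\phi(y)$ is $C^1$ with derivative $P_rL\phi(y)$. Taking $\psi=P_r\phi$ and using $P_hP_r\phi=P_{r+h}\phi$ shows that the right derivative is $LP_r\phi(y)$. So $\partial_rP_r\phi=LP_r\phi$. By the chain rule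
$$\partial_r\{P_r[f(t+r)]\}=P_r[\partial_tf(t+r)]+LP_r[f(t+r)]=(\partial_t+L)P_r[f(t+r)].$$
Integrate over $r\in[0,T]$ and use $f(t+T)=0$:
$$\partial_tu+Lu=-f.\tag{9}$$

**Step 2 (an identity for perturbed processes).** Suppose that on some stochastic basis a process $X$ with $X_0=x$ has coordinates satisfying $dX^k=(-\lambda_kX^k+\lambda_k^{1/2}z_k+\lambda_k^{1/2}g^k)dt+dW^k$ with $g$ bounded, $H$-valued and progressively measurable. Itô's formula for $u(t,X_t)$ involves finitely many coordinates, and $Du$ is bounded, so the stochastic integral has mean zero. With (9) and $u(T,\cdot)=0$, for $f\in\mathcal D$,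
$$E\int_0^Tf(t,X_t)dt=\int f\,d\gamma+E\int_0^T\langle g_t,(-A)^{1/2}Du_f(t,X_t)\rangle dt,\tag{10}$$
because $u(0,x)=\int_0^TP_sf(s)(x)ds=\int_0^T\!\int f(s)\,d\gamma_s\,ds=\int f\,d\gamma$.

**Proposition 5.** For $f\in\mathcal D$,
$$\int_0^T\!\!\int|(-A)^{1/2}Du_f|^2\,d\gamma_t\,dt\le2\|f\|^2.\tag{11}$$

**Step 1 (Hermite functions moving with $\gamma_t$).** We diagonalize the passage from time $s$ to time $t$. Let $h_j$ be the normalized Hermite polynomials, $e^{\sigma\xi-\sigma^2/2}=\sum_j\sigma^jh_j(\xi)/\sqrt{j!}$. They form an orthonormal basis of $L^2(N(0,1))$. Differentiating the generating function in $\xi$ and in $\sigma$,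
$$h_j'=\sqrt j\,h_{j-1},\qquad\xi h_j-h_j'=\sqrt{j+1}\,h_{j+1}.$$
Taking the expectation of the generating function at $r\xi+\sqrt{1-r^2}N$, $N\sim N(0,1)$, gives $e^{\sigma r\xi-\sigma^2r^2/2}$. Comparing coefficients gives Mehler's formula $Eh_j(r\xi+\sqrt{1-r^2}N)=r^jh_j(\xi)$.

For $\alpha\in\mathbb N_0^n$ and $t>0$ put $H_\alpha(t,y)=\prod_{k\le n}h_{\alpha_k}\big((y_k-m_t^k)/\sqrt{q_k(t)}\big)$. For fixed $t$ these are an orthonormal basis of $L^2$ of the first $n$ coordinates under $\gamma_t$. Let $s>t$. Since $m_s=e^{(s-t)A}m_t+S_{s-t}(z)$, the transition from $t$ to $s$ maps $y_k-m^k_t$ to $e^{-\lambda_k(s-t)}(y_k-m_t^k)+N(0,q_k(s-t))$, measured from $m^k_s$. Also $q_k(s)=e^{-2\lambda_k(s-t)}q_k(t)+q_k(s-t)$. In normalized variables the transition is therefore $\xi\mapsto r_k\xi+\sqrt{1-r_k^2}\,N(0,1)$ with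
$$r_k(t,s)=\frac{\rho_k(t)}{\rho_k(s)},\qquad\rho_k(t)=e^{\lambda_kt}\sqrt{q_k(t)}.$$
By Mehler's formula, $P_{s-t}H_\alpha(s,\cdot)=\prod_kr_k(t,s)^{\alpha_k}H_\alpha(t,\cdot)$.

**Step 2 (an ordinary differential equation for each mode).** Put $f_\alpha(s)=\int f(s)H_\alpha(s)d\gamma_s$ and $u_\alpha(t)=\int u(t)H_\alpha(t)d\gamma_t$. The operator $P_{s-t}:L^2(\gamma_s)\to L^2(\gamma_t)$ is a contraction, by Jensen's inequality and since $\gamma_t$ is transported to $\gamma_s$. So we may apply it termwise to the expansion of $f(s)$, and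
$$u_\alpha(t)=\int_t^T\prod_kr_k(t,s)^{\alpha_k}f_\alpha(s)\,ds=\prod_k\rho_k(t)^{\alpha_k}\int_t^T\prod_k\rho_k(s)^{-\alpha_k}f_\alpha(s)\,ds.$$
From $q_k'=e^{-2\lambda_kt}=1-2\lambda_kq_k$ we get $(\log\rho_k)'=\lambda_k+\frac{1-2\lambda_kq_k}{2q_k}=\frac1{2q_k}$. The function $f_\alpha$ is continuous on $(0,T]$, so there
$$u_\alpha'=\tfrac12a_\alpha u_\alpha-f_\alpha,\qquad u_\alpha(T)=0,\qquad a_\alpha(t)=\sum_k\alpha_k/q_k(t).\tag{12}$$

**Step 3 (the gradient in coefficients).** In the normalized variable, Gaussian integration by parts reads $\int v'h_j\,dN=\int v(\xi h_j-h_j')\,dN=\sqrt{j+1}\int vh_{j+1}\,dN$, where $dN$ denotes the standard normal law. Hence, with $\epsilon_k$ the $k$-th unit multi-index,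
$$\int\partial_ku\,H_\beta\,d\gamma_t=\sqrt{(\beta_k+1)/q_k(t)}\;u_{\beta+\epsilon_k}(t).$$
By Parseval, $\int|\partial_ku|^2d\gamma_t=\sum_\alpha\frac{\alpha_k}{q_k}u_\alpha^2$, and so
$$\int|(-A)^{1/2}Du|^2d\gamma_t=\sum_\alpha c_\alpha(t)u_\alpha(t)^2,\qquad c_\alpha=\sum_k\lambda_k\alpha_k/q_k.$$

**Step 4 (the energy estimate).** Let $\alpha\neq0$ and $\Lambda=\sum_k\lambda_k\alpha_k>0$. From $q_k\le1/(2\lambda_k)$ we get $a_\alpha\ge2\Lambda$. Since the $\alpha_k$ are nonnegative integers,
$$\Lambda a_\alpha=\sum_{k,l}\lambda_k\alpha_k\alpha_l/q_l\ge\sum_k\lambda_k\alpha_k^2/q_k\ge c_\alpha.$$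
For $\delta\in(0,T)$, integrating $(u_\alpha^2)'=a_\alpha u_\alpha^2-2f_\alpha u_\alpha$ over $[\delta,T]$ gives $-u_\alpha(\delta)^2=\int_\delta^T(a_\alpha u_\alpha^2-2f_\alpha u_\alpha)dt$. So
$$\int_\delta^Ta_\alpha u_\alpha^2\le2\|f_\alpha\|_{L^2(0,T)}\Big(\int_\delta^Tu_\alpha^2\Big)^{1/2}\le2\|f_\alpha\|_{L^2(0,T)}\Big(\frac1{2\Lambda}\int_\delta^Ta_\alpha u_\alpha^2\Big)^{1/2}.$$
All integrals are finite, so $\int_\delta^Ta_\alpha u_\alpha^2\le\frac2\Lambda\|f_\alpha\|^2_{L^2(0,T)}$, and thus $\int_\delta^Tc_\alpha u_\alpha^2\le\Lambda\int_\delta^Ta_\alpha u_\alpha^2\le2\|f_\alpha\|^2_{L^2(0,T)}$. Let $\delta\to0$ and sum over $\alpha$, using $c_0=0$ and $\sum_\alpha\|f_\alpha\|^2_{L^2(0,T)}=\|f\|^2$. $\square$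

In the example of Section 2 the gradient at $(0,0)$ is of size at least $\sqrt J$ up to a constant. By (11), applied to the smooth approximations, the large values carry little $\gamma$-mass.

## 6. Every solution has an occupation measure bounded on $L^2(\gamma)$

**Proposition 6.** Let $W$ be a cylindrical Wiener process on some stochastic basis, $G$ progressively measurable with $|G_t|\le\kappa<1/\sqrt2$, and $X_t=m_t+S_t(G)+W_A(t)$. Then for all Borel $f\ge0$ on $[0,T]\times H$,
$$E\int_0^Tf(t,X_t)\,dt\le C_T\|f\|_{L^2(\gamma)},\qquad C_T=\frac{\sqrt T}{1-\sqrt2\,\kappa}.\tag{13}$$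

Let $X^N_t=m_t+S_t(\Pi_NG)+W_A(t)$.

**Step 1 (finiteness, with a bad constant).** We need some finite norm before we can absorb it. The drift $b_t=(-A)^{1/2}\Pi_NG_t\in\Pi_NH$ satisfies $|b|^2\le\lambda_N\kappa^2$. By Girsanov there is $Q\sim P$ on the time-$T$ $\sigma$-algebra under which $\widetilde W=W+\int_0^\cdot b\,ds$ is a cylindrical Wiener process on $[0,T]$. Then $X^N=m+\widetilde W_A$, so $X^N_t\sim\gamma_t$ under $Q$. The inverse density is
$$D=\frac{dP}{dQ}=\exp\Big(\int_0^T\langle b,d\widetilde W\rangle-\frac12\int_0^T|b|^2dt\Big),\qquad E_QD^2\le e^{\lambda_N\kappa^2T}.$$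
By Cauchy–Schwarz under $Q$ for each $t$, and then in $t$,
$$E\int_0^T|f|(t,X^N_t)dt\le e^{\lambda_N\kappa^2T/2}\int_0^T\Big(\int f^2d\gamma_t\Big)^{1/2}dt\le e^{\lambda_N\kappa^2T/2}\sqrt T\,\|f\|.$$
So $T_Nf:=E\int_0^Tf(t,X_t^N)dt$ is a bounded positive functional on $L^2(\gamma)$. Let $\theta_N<\infty$ be its norm; it may be computed on the dense set $\mathcal D$.

**Step 2 (self-improvement to a uniform constant).** Let $f\in\mathcal D$ and $u=u_f$. Identity (10) applies to $X^N$ with $g=\Pi_NG$. Since $\gamma$ has mass $T$, $|\int f\,d\gamma|\le\sqrt T\|f\|$. With Proposition 5,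
$$|T_Nf|\le\sqrt T\,\|f\|+\kappa\,T_N\big(|(-A)^{1/2}Du|\big)\le(\sqrt T+\sqrt2\,\kappa\,\theta_N)\|f\|.$$
Taking the supremum over $f\in\mathcal D$, $\theta_N\le\sqrt T+\sqrt2\kappa\theta_N$. Because $\theta_N<\infty$ and $\sqrt2\kappa<1$, $\theta_N\le C_T$, independently of $N$.

**Step 3 (removing the truncation).** By (1) and dominated convergence, $|X_t-X_t^N|\le\int_0^t(2e(t-s))^{-1/2}|(I-\Pi_N)G_s|ds\to0$. Hence $|E\int_0^Tf(t,X_t)dt|\le C_T\|f\|$ for bounded continuous $f$. Let $\pi(B)=E\int_0^T1_B(t,X_t)dt$, a finite measure. Bounded continuous functions are dense in $L^2(\pi+\gamma)$, and both sides of the inequality are continuous in that norm. So it extends to bounded Borel $f$, and by monotone convergence to Borel $f\ge0$. $\square$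

## 7. Uniqueness when $F$ stays within $1/\sqrt2$ of a constant

**Proposition 7.** Let $F:H\to H$ be Borel with $\sup_H|F-z|\le\kappa<1/\sqrt2$ for some $z\in H$. Then $\mathcal S_F(x)$ has at most one element for every $x\in H$.

**Step 1 (the difference of occupation measures is a bounded functional).** Let $P_1,P_2\in\mathcal S_F(x)$ with occupation measures $\pi_1,\pi_2$ on $[0,T]\times H$, and let $G=F-z$. By Lemma 4(a), under $P_i$ we have $X_t=m_t+S_t(G(X))+W_A(t)$ with $W=W^F$. The process $G(X_t)$ is progressively measurable and bounded by $\kappa$, so by Proposition 6 each $\pi_i$ defines a bounded functional on $L^2(\gamma)$. Let $\eta=\pi_1-\pi_2$. Then $f\mapsto\int f\,d\eta$ is bounded on $L^2(\gamma)$ with norm $\Theta\le2C_T<\infty$.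

**Step 2 (contraction).** Identity (10) holds for both solutions with $g_t=G(X_t)$, with the same term $\int f\,d\gamma$. Subtracting, for $f\in\mathcal D$,
$$\int f\,d\eta=\int\langle G,(-A)^{1/2}Du_f\rangle\,d\eta.$$
The integrand on the right is a bounded Borel function with $L^2(\gamma)$ norm at most $\kappa\sqrt2\|f\|$, by Proposition 5. Hence $|\int f\,d\eta|\le\sqrt2\,\kappa\,\Theta\|f\|$. By density of $\mathcal D$, $\Theta\le\sqrt2\kappa\Theta$, and since $\Theta<\infty$ we get $\Theta=0$.

**Step 3 (from occupation measures to laws).** For $\varphi\in C_b(H)$ and bounded Borel $\psi$ on $[0,T]$, $\int_0^T\psi(t)(E_{P_1}\varphi(X_t)-E_{P_2}\varphi(X_t))dt=0$. So $E_{P_1}\varphi(X_t)=E_{P_2}\varphi(X_t)$ for a.e. $t\le T$, and by continuity for all $t\le T$; $T$ is arbitrary. This holds for every starting point, so Lemma 4(c) applies. $\square$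

## 8. Existence for bounded continuous fields

Localization will compare a solution for $F$ with solutions for modified fields, so the latter must exist and depend measurably on the starting point.

**Lemma 8.** Let $|F_n|\le K$ be Borel and $P_n\in\mathcal S_{F_n}(x)$. Then $(P_n)$ is tight. If moreover $F$ is continuous and $F_n(y_n)\to F(y)$ whenever $y_n\to y$, then all limit points are in $\mathcal S_F(x)$. Consequently $\mathcal S_F(x)\ne\emptyset$ for every bounded continuous $F$ and every $x$.

**Step 1 (tightness).** Under $P_n$, $X=e^{\cdot A}x+S(F_n(X))+W_A$. Here $W_A$ has a fixed law on the Polish space $\Omega$, hence is tight. By Lemma 3(b), $S(F_n(X))$ lies in a fixed compact set on each $[0,T]$, hence in a fixed compact subset of $\Omega$. Sums of compact sets are compact, so $(P_n)$ is tight.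

**Step 2 (limits).** Along a convergent subsequence use Skorokhod's theorem: $X^n\to X$ a.s. in $\Omega$, with laws $P_n$ and $P$. Then $F_n(X^n_s)\to F(X_s)$ boundedly for each $s$, so $W^{F_n,k}_t(X^n)\to W_t^{F,k}(X)$. Hence (6), with $Y$ a bounded continuous function of finitely many $X_{s_i}$, $s_i\le s$, passes to the limit by dominated convergence. A monotone class argument gives all $Y$. Clearly $P(X_0=x)=1$, so $P\in\mathcal S_F(x)$.

**Step 3 (existence).** Let $F_n=\Pi_nF$, so that $b_n=(-A)^{1/2}\Pi_nF$ is bounded with values in $\Pi_nH$. Let $V_t=e^{tA}x+W_A(t)$ and $m\in\mathbb N$. Girsanov's theorem with density $\exp(\int_0^m\langle b_n(V),dW\rangle-\frac12\int_0^m|b_n(V)|^2ds)$ makes $W'=W-\int_0^\cdot b_n(V)ds$ a cylindrical Wiener process on $[0,m]$, and $V$ solves the mild equation on $[0,m]$ with noise $W'$ and field $\Pi_nF$. The densities form a martingale in $m$, so the resulting laws on $C([0,m];H)$ are consistent. By Kolmogorov's extension theorem (projective limit of Polish spaces)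 they define an element of $\mathcal S_{\Pi_nF}(x)$. If $y_n\to y$, then $|\Pi_nF(y_n)-F(y)|\le|F(y_n)-F(y)|+|\Pi_nF(y)-F(y)|\to0$. Steps 1 and 2 give an element of $\mathcal S_F(x)$. $\square$

## 9. Stopping, gluing and patching

**Definition 8.** A bounded Borel $\hat F$ is well posed if $\mathcal S_{\hat F}(x)=\{Q_x\}$ for all $x\in H$. Then $x\mapsto Q_x$ is Borel by Lemma 4(d). Example: constants are well posed. By Proposition 7 and Lemma 8, so is every continuous $\hat F$ with $\sup_H|\hat F-z|<1/\sqrt2$.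

For open $U$ let $\sigma_U=\inf\{t:X_t\notin U\}$. It is an $(\mathcal F_t)$-stopping time: by continuity of paths and compactness of $[0,t]$, $\{\sigma_U\le t\}=\{\inf_{r\in[0,t]\cap\mathbb Q}d(X_r,U^c)=0\}$ if $U^c\neq\emptyset$, and $\sigma_U=\infty$ otherwise. Write $X^\tau=X_{\cdot\wedge\tau}$.

We use two elementary facts (Galmarino). An $\mathcal F_s$-measurable $Y$ depends only on the path up to time $s$, since it is a measurable function of countably many $X_{s_i}$, $s_i\le s$. And if $\tau$ is a stopping time, $\tau(\omega)<\infty$ and $\omega'=\omega$ on $[0,\tau(\omega)]$, then $\tau(\omega')=\tau(\omega)$: with $t_0=\tau(\omega)$ the event $\{\tau=t_0\}\in\mathcal F_{t_0}$ contains $\omega$, hence $\omega'$.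

**Lemma 9.** Let $F$ be Borel locally bounded, $\hat F$ well posed, $F=\hat F$ on the open set $U$, $\tau=\sigma_U$, $P\in\mathcal S_F(x)$. Then $X^\tau$ has the same law under $P$ and under $Q_x$.

**Step 1 (the glued path).** We run $P$ until $\tau$ and then continue with $\hat F$. On $\Omega\times\Omega$ take the measure $P(d\omega)Q_{X_\tau(\omega)}(d\omega')$, with $Q_x$ in place of $Q_{X_\tau(\omega)}$ if $\tau(\omega)=\infty$. Let $\hat X_t=\omega_t$ for $t\le\tau(\omega)$ and $\hat X_t=\omega'_{t-\tau(\omega)}$ for $t>\tau(\omega)$. Since $\omega'_0=X_\tau(\omega)$ a.s. on $\{\tau<\infty\}$, this is a.s. a continuous path; put $\hat X=\omega$ on the exceptional null set. Let $\hat W=W^{\hat F}(\hat X)$, $s<t$, and $Y$ bounded and $\mathcal F_s$-measurable. We verify (6) for $\hat X$ and $\hat F$ on two events.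

**Step 2 (the event $\{\tau\le s\}$).** For fixed $\omega$, the values $\hat X_r$, $r\le s$, are $\mathcal F_{s-\tau}$-measurable in $\omega'$, hence so is $Y(\hat X)$ (the exceptional set $\{\omega'_0\ne\omega_\tau\}$ is in $\mathcal F_0$). Moreover $\hat W_t-\hat W_s=(W^{\hat F}_{t-\tau}-W^{\hat F}_{s-\tau})(\omega')$ a.s. So (6) for $Q_{X_\tau(\omega)}$ gives
$$E\big[1_{\tau\le s}Y(\hat X)\big(e^{i\vartheta\cdot(\hat W_t-\hat W_s)}-e^{-|\vartheta|^2(t-s)/2}\big)\big]=0.$$

**Step 3 (the event $\{s<\tau\}$).** Here $Y(\hat X)=Y(\omega)$. Since $F=\hat F$ along $X$ before $\tau$, $\hat W_t-\hat W_s=(W^F_{t\wedge\tau}-W^F_s)(\omega)+W^{\hat F}_{(t-\tau)^+}(\omega')$ a.s., where the last term is $0$ if $t\le\tau$. Integrating over $\omega'$ first produces the factor $e^{-|\vartheta|^2(t-\tau)^+/2}$, and $(t-\tau)^+=(t-s)-(t\wedge\tau-s)$. Hence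
$$E\big[1_{s<\tau}Y(\hat X)e^{i\vartheta\cdot(\hat W_t-\hat W_s)}\big]=e^{-|\vartheta|^2(t-s)/2}E_P\big[1_{s<\tau}Y\,M_{t\wedge\tau}M_{s\wedge\tau}^{-1}\big]=e^{-|\vartheta|^2(t-s)/2}E_P[1_{s<\tau}Y],$$
by optional stopping of the $P$-martingale $M_t=e^{i\vartheta\cdot W^F_t+|\vartheta|^2t/2}$, as $1_{s<\tau}YM_{s\wedge\tau}^{-1}$ is bounded and $\mathcal F_s$-measurable.

**Step 4 (conclusion).** Also $\hat X_0=x$ a.s. So the law of $\hat X$ is in $\mathcal S_{\hat F}(x)=\{Q_x\}$. Since $\hat X=\omega$ on $[0,\tau(\omega)]$ (everywhere if $\tau=\infty$), Galmarino gives $\sigma_U(\hat X)=\tau(\omega)$, and $\hat X^{\sigma_U}=X^\tau(\omega)$. The left side has the law of $X^{\sigma_U}$ under $Q_x$, the right side the law of $X^\tau$ under $P$. $\square$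

**Proposition 10.** Let $F$ be Borel locally bounded, and let $U_j=B(y_j,r_j)$, $j\in\mathbb N$, be such that $\bigcup_jB(y_j,r_j/2)=H$ and for each $j$ there is a well-posed $F_j$ with $F_j=F$ on $U_j$. Then $\mathcal S_F(x)$ has at most one element for every $x$.

**Step 1 (successive exit times).** Let $j(y)=\min\{j:y\in B(y_j,r_j/2)\}$, a Borel function. Put $\tau_0=0$ and $\tau_{m+1}=\inf\{t\ge\tau_m:X_t\notin U_{j(X_{\tau_m})}\}$, with $\tau_{m+1}=\infty$ if $\tau_m=\infty$. By induction these are stopping times: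
$$\{\tau_{m+1}\le t\}=\bigcup_i\{\tau_m\le t,\ j(X_{\tau_m})=i\}\cap\Big\{\inf_{r\in[0,t]\cap\mathbb Q}d\big(X_{(r\vee\tau_m)\wedge t},U_i^c\big)=0\Big\},$$
the last event being empty if $U_i^c=\emptyset$. Indeed on $\{\tau_m\le t\}$ the times $(r\vee\tau_m)\wedge t$ are dense in $[\tau_m,t]$, and they are $\mathcal F_t$-measurable. By Galmarino $\tau_m$ is a functional of $X^{\tau_m}$ (evaluate $\tau_m$ on the stopped path), and so is $X_{\tau_m}$ on $\{\tau_m<\infty\}$.

**Step 2 ($\tau_m\uparrow\infty$).** The half-radius cover prevents the exit times from accumulating. If $\tau_m\uparrow\tau^*<\infty$, then $X_{\tau_m}\to p:=X_{\tau^*}$. For large $m$, $X_{\tau_m}\in B(y_{j(p)},r_{j(p)}/2)$, so $i=j(X_{\tau_m})\le j(p)$. As $X_{\tau_m}\in B(y_i,r_i/2)$ and $X_{\tau_{m+1}}\notin B(y_i,r_i)$, we get $|X_{\tau_{m+1}}-X_{\tau_m}|\ge\min_{i\le j(p)}r_i/2>0$, contradicting convergence.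

**Step 3 (induction over exit times).** Let $P,P'\in\mathcal S_F(x)$ and suppose $X^{\tau_m}$ has the same law under both. This is true for $m=0$, where $X^{\tau_0}$ is the constant path $x$. With $\mathcal S_{F_j}(y)=\{Q^j_y\}$, let $K(y,\cdot)$ be the law of $X^{\sigma_{U_{j(y)}}}$ under $Q^{j(y)}_y$. Since $K(y,C)=\sum_i1_{\{j(y)=i\}}Q^i_y(X^{\sigma_{U_i}}\in C)$, $K$ is a Borel kernel. On $\{\tau_m<\infty\}$ the conditional law of $\theta_{\tau_m}X$ given $\mathcal F_{\tau_m}$ is, by Lemma 4(b), in $\mathcal S_F(X_{\tau_m})$. By Lemma 9 with $\hat F=F_i$, $U=U_i$, $i=j(X_{\tau_m})$, the conditional law of $\theta_{\tau_m}X$ stopped on exiting $U_{j(X_{\tau_m})}$ is $K(X_{\tau_m},\cdot)$. This holds under both $P$ and $P'$.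

On $\{\tau_m<\infty\}$, $X^{\tau_{m+1}}$ is obtained by gluing $X^{\tau_m}$ and this stopped path at time $\tau_m$; on $\{\tau_m=\infty\}$, $X^{\tau_{m+1}}=X^{\tau_m}$. Since $X^{\tau_m}$ is $\mathcal F_{\tau_m}$-measurable and both $\tau_m$ and $X_{\tau_m}$ are functionals of it, the law of $X^{\tau_{m+1}}$ is determined by the law of $X^{\tau_m}$ and $K$. So it is the same under $P$ and $P'$. By Step 2, $X^{\tau_m}\to X$ locally uniformly, hence $P=P'$. $\square$

## 10. Proof of Theorem 1

Let $F$ be continuous. For each $y\in H$ choose $r_y>0$ with $|F(x)-F(y)|\le\frac12$ on $B(y,r_y)$. By the Lindelöf property of $H$ choose $y_j$ and $r_j=r_{y_j}$, $j\in\mathbb N$, with $\bigcup_jB(y_j,r_j/2)=H$. Let $\rho(v)=v$ for $|v|\le\frac12$ and $\rho(v)=v/(2|v|)$ otherwise, and put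
$$F_j(x)=F(y_j)+\rho\big(F(x)-F(y_j)\big).$$
Then $F_j$ is bounded and continuous, $F_j=F$ on $B(y_j,r_j)$, and $\sup_H|F_j-F(y_j)|\le\frac12<\frac1{\sqrt2}$. Proposition 7 with $z=F(y_j)$ gives uniqueness and Lemma 8 existence, so $F_j$ is well posed. By Proposition 10, $\mathcal S_F(x)$ has at most one element for every $x$. By Lemma 4(a), any two weak solutions starting at $x$ have the same law. $\blacksquare$

## 11. Proof of Theorem 2

In Theorem 2 the field may be discontinuous, so Lemma 8 no longer gives existence for the modified fields. Proposition 6 supplies it.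

**Lemma 11.** Let $F'$ be Borel with $|F'|\le\kappa<1/\sqrt2$. Then $F'$ is well posed.

**Step 1 (continuous approximations).** Uniqueness is Proposition 7 with $z=0$. For existence fix $x$, take $z=0$ in the definition of $\gamma_t$, and let $\Gamma=N(0,\frac12(-A)^{-1})$. For $t>0$ the measures $\gamma_t$ and $\Gamma$ are equivalent, by the Feldman–Hájek theorem: the variance ratios are $1-e^{-2\lambda_kt}$ with $\sum_ke^{-4\lambda_kt}<\infty$, and the means satisfy $\sum_k2\lambda_ke^{-2\lambda_kt}x_k^2<\infty$. Since $C_b(H;H)$ is dense in $L^2(\Gamma;H)$, and radial truncation to the ball of radius $\kappa$ is continuous, $1$-Lipschitz and fixes $F'$, there are continuous $F^m$ with $|F^m|\le\kappa$ and (along a subsequence) $F^m\to F'$ $\Gamma$-a.e. Then the convergence is $\gamma_t$-a.e. for every $t>0$, so $\|F^m-F'\|_{L^2(\gamma)}\to0$ for every $T$ by dominated convergence.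

**Step 2 (the limit process obeys the same bound).** Let $P_n\in\mathcal S_{F^n}(x)$, which exists by Lemma 8. By Lemma 8 $(P_n)$ is tight. Take $X^n\to X$ a.s. in $\Omega$ along a subsequence, $X^n$ with law $P_n$. By Proposition 6, $E\int_0^Tg(t,X^n_t)dt\le C_T\|g\|_{L^2(\gamma)}$ for Borel $g\ge0$. Passing to the limit for bounded continuous $g$ and extending as in Step 3 of Proposition 6, the same holds for $X$.

**Step 3 (convergence of the drifts).** For each $m$, inserting $F^m(X^n)$ and $F^m(X)$,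
$$E\!\int_0^T\!|F^n(X^n)-F'(X)|dt\le C_T\|F^n-F^m\|_{L^2(\gamma)}+E\!\int_0^T\!|F^m(X^n)-F^m(X)|dt+C_T\|F^m-F'\|_{L^2(\gamma)}.$$
As $n\to\infty$ the middle term vanishes because $F^m$ is bounded and continuous, and the first tends to $C_T\|F'-F^m\|_{L^2(\gamma)}$. Then let $m\to\infty$: the left side tends to $0$ as $n\to\infty$. So $W^{F^n,k}_t(X^n)\to W^{F',k}_t(X)$ in probability, and (6) passes to the limit as in Step 2 of Lemma 8. The law of $X$ is in $\mathcal S_{F'}(x)$. $\square$

**Lemma 12.** If $F'$ is as in Lemma 11 and $b:H\to\Pi_nH$ is bounded Borel, then $\hat F=F'+(-A)^{-1/2}b$ is well posed.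

**Proof.** The aim is to remove the finite-dimensional part $b$, of any size, by Girsanov. By (5), $W^{F'}=W^{\hat F}+\int_0^\cdot b(X)ds$. Let $P\in\mathcal S_{\hat F}(x)$. Then
$$dP'|_{\mathcal F_t}=\exp\Big(-\int_0^t\langle b(X),dW^{\hat F}\rangle-\frac12\int_0^t|b(X)|^2ds\Big)dP|_{\mathcal F_t},\qquad t\ge0,$$
is a consistent family. By Kolmogorov extension it defines a probability $P'$ on $\Omega$, and by Girsanov $W^{F'}$ is a cylindrical Wiener process under it. So $P'\in\mathcal S_{F'}(x)=\{Q'_x\}$. Inverting the density and substituting $dW^{\hat F}=dW^{F'}-b(X)ds$,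
$$dP|_{\mathcal F_t}=\exp\Big(\int_0^t\langle b(X),dW^{F'}\rangle-\frac12\int_0^t|b(X)|^2ds\Big)dQ'_x|_{\mathcal F_t}$$
is determined for every $t$. This is uniqueness. Conversely, by Girsanov this formula defines an element of $\mathcal S_{\hat F}(x)$. $\square$

**Proof of Theorem 2.** For $y\in H$ take $r,n$ as in (4), shrinking $r$ so that $F$ is bounded on $B(y,r)$, and set $F_y=F1_{B(y,r)}$. Then $F_y=F'+(-A)^{-1/2}b$, where $F'=(I-\Pi_n)F_y$ has $\sup|F'|<1/\sqrt2$, and $b=(-A)^{1/2}\Pi_nF_y$ is bounded and Borel with values in $\Pi_nH$. By Lemma 12, $F_y$ is well posed, and $F_y=F$ on $B(y,r)$. By the Lindelöf property choose countably many of these balls whose half-balls cover $H$. Proposition 10 gives that $\mathcal S_F(x)$ has at most one element for every $x$, and Lemma 4(a) turns this into uniqueness in law. $\blacksquare$
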